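# First-order definable bases in free solvable groups

## 1. Points, types, and logical homogeneity

Let $\Gamma$ be the collection of all finite subsets $X$ of a fixed infinite set of variables. For a variety $\Theta$ of algebras and $X\in\Gamma$, let $W(X)$ be the free algebra of $\Theta$ on $X$.

**Definition (point, type).** Let $H\in\Theta$. A *point* is a homomorphism $\mu:W(X)\to H$; it is the same thing as the tuple $(\mu(x))_{x\in X}$. The *type* of $\mu$, written $LKer(\mu)$, is the set of all first-order formulas in the language of $\Theta$ (for groups: the ordinary language of groups) with free variables among $X$ that hold in $H$ when each $x$ is interpreted as $\mu(x)$.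

For example, let $H=\mathbb Z$, $X=\{x\}$. The formula $\exists y\,(x=y\cdot y)$ (in additive notation, $x$ is even) belongs to the type of the point $x\mapsto 2$ and not to the type of $x\mapsto 3$. The points $x\mapsto 2$ and $x\mapsto -2$ have the same type, because automorphisms preserve the truth of formulas and $-1$ is an automorphism of $\mathbb Z$. In general $\sigma\circ\mu=\nu$ with $\sigma\in\mathrm{Aut}(H)$ implies $LKer(\mu)=LKer(\nu)$. The next definition asks for the converse.

**Definition (logically homogeneous).** $H\in\Theta$ is *logically homogeneous* if for every $X\in\Gamma$ and every two points $\mu,\nu:W(X)\to H$ with $LKer(\mu)=LKer(\nu)$ there is an automorphism $\sigma$ of $H$ with $\sigma\circ\mu=\nu$.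

We shall see in Section 3 that $\mathbb Z$ is logically homogeneous. For a group that is not, we recall a textbook fact.

**Fact 1 (Szmielew; Baur–Monk).** In an abelian group $H$ every formula $\theta(y_1,\dots,y_r)$ is equivalent to a Boolean combination of conditions $\sum k_iy_i=0$ and $m\mid\sum k_iy_i$ with $k_i\in\mathbb Z$, $m\ge1$.

Let $E\le\mathbb Q$ be the group of fractions with squarefree denominator, and $H=\mathbb Z\oplus E$. Consider $y=(1,0)$ and $y'=(2,\frac12)$. Both have infinite order. Clearly $m\mid ky$ iff $m\mid k$. Also $m\mid ky'$ means $m\mid 2k$ in $\mathbb Z$ and $\frac{k}{2m}\in E$. For an odd prime $p$ the first condition says $v_p(k)\ge v_p(m)$, and the second then imposes nothing more at $p$. For $p=2$ the second says $v_2(k)-1-v_2(m)\ge-1$, that is $v_2(k)\ge v_2(m)$, which implies the first at $2$. So $m\mid ky'$ iff $m\mid k$, and by Fact 1 the two elements have the same type. A homomorphism $E\to\mathbb Z$ sends $1$ to an integer divisible by every prime, hence to $0$; as $E/\mathbb Z$ is torsion, the homomorphism is $0$. So an automorphism of $H$ changes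 the first coordinate at most by a sign, and no automorphism takes $y$ to $y'$. Thus $H$ is not logically homogeneous.

**Definition (logically perfect).** A variety $\Theta$ is *logically perfect* if every free algebra $W(X)$, $X\in\Gamma$, is logically homogeneous.

Examples quoted in the source: the variety of all groups, the variety of abelian groups, and the varieties of nilpotent groups of class $c$ are logically perfect.

**Definition (solvable variety, $S_{n,d}$, basis).** Put $G^{(0)}=G$, $G^{(i+1)}=[G^{(i)},G^{(i)}]$. The variety of solvable groups of derived length $d$ consists of all groups with $G^{(d)}=1$. Let $F$ be the free group on $x_1,\dots,x_n$. Then $S_{n,d}=F/F^{(d)}$ is the free group of rank $n$ in this variety. A *basis* of $S_{n,d}$ is an $n$-tuple $y$ such that $x_i\mapsto y_i$ extends to an automorphism.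

For instance, $S_{n,1}=\mathbb Z^n$ and $S_{1,d}=\mathbb Z$. The symmetric group on three letters lies in the variety with $d=2$, since its derived subgroup is cyclic. In $S_{2,2}$ the pair $(x_2^{-1}x_1x_2,\,x_2)$ is a basis (conjugation by $x_2$), while $(x_1^2,x_2)$ is not, since it does not even generate modulo the derived subgroup.

**Definition (definable).** "Definable" means first-order definable in the language of groups; "$\emptyset$-definable" means definable without parameters. For example, the center is $\emptyset$-definable by $\forall h\,(gh=hg)$.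

## 2. Logical perfection of the solvable varieties

We can now ask, following the problem posed in Boris Plotkin, "Algebraic logic and logical geometry in arbitrary varieties of algebras", arXiv:1205.6235 (2012): *is the variety of solvable groups of derived length $d>1$ logically perfect?* In plain words: if two finite tuples in a free solvable group of finite rank satisfy the same first-order formulas, must an automorphism carry one to the other? The answer is yes, and it comes from a statement about bases.

**Theorem A.** Let $n,d\ge2$. There is a first-order formula $\varphi(y_1,\dots,y_n)$ such that $S_{n,d}\models\varphi(y)$ iff $y$ is a basis of $S_{n,d}$.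

**Corollary.** For every $d\ge2$ the variety $G^{(d)}=1$ is logically perfect.

**Theorem B.** Let $n,d\ge2$, $S=S_{n,d}$.

1. The type of every finite tuple of $S$ is isolated by one formula, which defines its $\mathrm{Aut}(S)$-orbit. Hence $S$ is atomic and is the prime model of its theory.
2. A relation $P\subseteq S^m$ is $\emptyset$-definable iff it is $\mathrm{Aut}(S)$-invariant and arithmetical (that is, the set of $m$-tuples of words in $x_1,\dots,x_n$ whose values lie in $P$ is arithmetical).
3. The condition $n,d\ge2$ is sharp: if $n\ge1$ and $d=1$, or if $n=1$, the set of bases of $S_{n,d}$ is not $\emptyset$-definable.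

Theorem B is not needed for the Corollary.

## 3. Ranks zero and one by hand, and the reduction to bases

Let $H=W(Y)$ with $|Y|=n$, and let $\mu,\nu:W(X)\to H$ have the same type.

**Rank $0$.** $H$ is trivial, so $\mu=\nu$.

**Rank $1$.** Here $H=\mathbb Z$. Let $u=(\mu(x))_x$ and $v=(\nu(x))_x$ be the integer tuples. The types record all relations $\sum m_xx=0$ and all divisibilities $m\mid x$. So $u=0$ iff $v=0$. If $u\ne0$, then $u$ and $v$ have the same lattice of integer relations, which is the orthogonal complement of $u$, so $v=\lambda u$ with $\lambda\in\mathbb Q^*$. The divisibilities give $\gcd(u)=\gcd(v)$, so $\lambda=\pm1$, and $\sigma=\lambda$ is the required automorphism.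

**Rank $n\ge2$, given Theorem A.** Let $y^0$ be a basis of $H$ and write $\mu(x)=w_x(y^0)$ with words $w_x$. The formula
$$\exists y\,\Big(\varphi(y)\wedge\bigwedge_{x\in X}x=w_x(y)\Big)$$
lies in $LKer(\mu)=LKer(\nu)$. So there is a basis $y'$ with $\nu(x)=w_x(y')$ for all $x\in X$. The automorphism $\sigma:y^0\mapsto y'$ satisfies $\sigma\mu=\nu$. This proves the Corollary from Theorem A.

**Bases of $\mathbb Z^k$ are not definable: proof of Theorem B(3).** In the cases of B(3), $S_{n,d}=\mathbb Z^k$ with $k\ge1$ ($k=n$ if $d=1$, and $k=1$ if $n=1$). By Fact 1 a formula $\theta(y)$ is equivalent in $\mathbb Z^k$ to a Boolean combination of conditions $\sum k_iy_i=0$ and $m\mid\sum k_iy_i$. Let $N\ge1$ be a common multiple of the numbers $m$ that occur. Since $1+N$ is nonzero and congruent to $1$ modulo each $m$, the tuples $y$ and $(1+N)y$ satisfy the same of these conditions. If $y$ is a basis, $(1+N)y$ is not one. So no $\theta$ defines the bases. $\square$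

Hence Theorem A must use noncommutativity. From now on $n,d\ge2$ and
$$S=S_{n,d},\qquad A=S^{(d-1)},\qquad \bar S=S/A=S_{n,d-1},\qquad A_0=S/S'\cong\mathbb Z^n .$$
Bars denote images in $\bar S$. $A$ is an abelian normal subgroup. We write it additively, as a right $\mathbb Z[\bar S]$-module with $a\cdot g=g^{-1}ag$. With $[a,g]=a^{-1}g^{-1}ag$ we get $[a,g]=a(g-1)$. For $r\in\mathbb Z[\bar S]$ put $Ar=\{ar:a\in A\}$, a subgroup of $A$. An element of $S$ that occurs in a group ring stands for its image there.

## 4. Generation modulo $A$ and the missing information in $A$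

We shall see (Lemma 6) that $S$ is Hopfian, so $y$ is a basis iff $y$ generates $S$: every $g\in S$ is $w(y)$ for some word $w$. The trouble is "for some word". A natural plan is to find a copy of the integers inside $S$, code words by integers, and evaluate a word letter by letter, by coding the sequence of values of its prefixes in a single element of $S$. The available coding tool is the abelian group $A$: fix a suitable $a\in A$, represent $u\in S$ by $au=u^{-1}au$, and pack many elements of $A$ into one by the Chinese remainder theorem. This will work, but only up to a point. Since $A$ acts trivially on itself, $au$ depends only on the coset $uA$. So we obtain $w(y)$ modulo $A$ only, and the resulting formula says that $\bar y$ generates $\bar S$.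

That is not enough. In $S_{2,2}$ put $c=[x_1,x_2]$ and $y=(x_1c^2,\,x_2)$. Modulo $A$ it agrees with $(x_1,x_2)$. For $a\in A$ we have
$$[ga,h]=a^{-1}\cdot g^{-1}h^{-1}gh\cdot h^{-1}ah,$$
so when $[g,h]\in A$ this is $[g,h]+a(h-1)$. Hence $[y_1,y_2]=c+2c(x_2-1)=c(2x_2-1)$. In a group generated by two elements, the derived subgroup is the normal closure of their commutator; so $A=c\,\mathbb Z[A_0]$. If $y$ generated $S$, also $A=c(2x_2-1)\mathbb Z[A_0]$. Since $A$ is torsion-free (Lemma 2), $2x_2-1$ would be a unit of $\mathbb Z[A_0]$. But $x_1\mapsto1$, $x_2\mapsto2$ defines a ring homomorphism to $\mathbb Z[\frac12]$ taking it to $3$, not a unit.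

The same example shows the way out. In $S_{2,2}$, if $\bar y$ generates $\bar S$, then $y$ generates $S$ as soon as every $a\in A$ has the form $[y_1,y_2]\cdot f$ with $f\in\mathbb Z[A_0]$, because $f$ is a sum of terms $\pm g$ with $g$ in the image of $\langle y\rangle$. So an element of $A$ can be named not by evaluating a word but by an *equation over the group ring* $\mathbb Z[\bar S]$, and the coefficients of the equation live modulo $A$, where we can evaluate. In general $A$ is not cyclic, but it has finite rank over $\mathbb Z[\bar S]$: there are finitely many $\tilde\alpha_i\in A$ such that every $\tilde w\in A$ satisfies $\tilde wf=\sum\tilde\alpha_if_i$ with $f\ne0$. Torsion-freeness means that this equation determines $\tilde w$. What must then be proved is that the action $c\mapsto cf$ is first-order definable from a code of $f$. This is the hard part (Sections 9 and 10); Sections 5–8 prepare it.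

## 5. $A$ as a torsion-free module of finite rank

We use: subgroups of free groups are free; a nontrivial normal subgroup of infinite index in a free group has infinite rank. In particular (as $n\ge2$) every $F^{(i)}$ is a nonabelian free group, and of infinite rank for $i\ge1$.

**Lemma 1.** $S_{n,m}$ is torsion-free, and $\mathbb Z[S_{n,m}]$, $\mathbb Q[S_{n,m}]$, $\mathbb F_p[S_{n,m}]$ have no zero divisors.

*Proof.* The purpose is to be able to cancel in group rings. The factors $F^{(i)}/F^{(i+1)}$ are abelianizations of free groups, hence free abelian; so $S_{n,m}$ is an iterated extension of torsion-free groups and is torsion-free. For the second claim let $K$ be $\mathbb Z$, $\mathbb Q$ or $\mathbb F_p$. It suffices to show: if $N\lhd H$, $K[N]$ is a domain and $H/N$ is torsion-free abelian, then $K[H]$ is a domain; then go up the derived series. Let $\alpha,\beta\ne0$ in $K[H]$. The cosets of $N$ meeting their supports generate a finitely generated subgroup of $H/N$, isomorphic to some $\mathbb Z^r$; order it as a group. Write the components of $\alpha,\beta$ in their highest cosets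 as $ga$ and $hb$ with $0\ne a,b\in K[N]$. Then $(ga)(hb)=gh\,(h^{-1}ah)\,b\ne0$, because $h^{-1}ah\in K[N]$ is nonzero and $K[N]$ is a domain. All other products of components lie in lower cosets, so $\alpha\beta\ne0$. $\square$

**Definition (Fox derivation).** $D:F\to\mathbb Z[\bar S]^n=\bigoplus e_i\mathbb Z[\bar S]$ is the map with $D(gh)=D(g)h+D(h)$ and $D(x_i)=e_i$.

Both sides of
$$g-1=\sum_i(x_i-1)D_i(g)\quad\text{in }\mathbb Z[\bar S]\tag{1}$$
obey the same product rule, since $gh-1=(g-1)h+(h-1)$, and they agree on generators; so (1) holds. As an example, let $c=[x_1,x_2]$, so that $x_1x_2=x_2x_1c$. Then $e_1x_2+e_2=(e_2x_1+e_1)c+D(c)$. As $c$ acts as $1$ when $d=2$,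
$$D(c)=e_1(x_2-1)-e_2(x_1-1)\qquad(d=2).\tag{2}$$

**Lemma 2 (Magnus embedding).** $D$ factors through $S$ and restricts to an injective homomorphism $\partial:A\to\mathbb Z[\bar S]^n$ of right modules, with image the kernel of $e_if\mapsto(\bar x_i-1)f$. So $\mathbb Z[\bar S]^n/\partial A$ embeds in $\mathbb Z[\bar S]$ and is torsion-free as an abelian group. Moreover $A\ne0$, and $A$ is torsion-free: for $c\in A$ and $f\in\mathbb Z[\bar S]$, $cf=0$ implies $c=0$ or $f=0$.

*Proof.* The purpose is to do computations in $A$ coordinatewise in a domain. Elements of $F^{(d-1)}$ act as $1$ in $\mathbb Z[\bar S]$. So on $F^{(d-1)}$ the map $D$ is a homomorphism to an abelian group; it vanishes on $F^{(d)}$, and $D(gr)=D(g)r+D(r)=D(g)$ for $r\in F^{(d)}$. So $D$ factors through $S$. For $a\in F^{(d-1)}$, using $D(g^{-1})=-D(g)g^{-1}$,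
$$D(g^{-1}ag)=-D(g)g^{-1}ag+D(a)g+D(g)=D(a)g ,$$
as $g^{-1}ag=1$ in $\bar S$. So $\partial$ is a module homomorphism. For injectivity and the image we quote Hilton–Stammbach, *A Course in Homological Algebra*, Thm VI.6.3, in right-module form: for an exact sequence $1\to N\to G\to Q\to1$ of groups, the sequence of $Q$-modules
$$0\to N_{ab}\to IG\otimes_G\mathbb Z[Q]\to IQ\to0,\qquad n\mapsto(n-1)\otimes1,$$
is exact. Apply it to $1\to F^{(d-1)}\to F\to\bar S\to1$. Since $IF$ is the free right $\mathbb Z[F]$-module on the $x_i-1$, the middle term is $\bigoplus(x_i-1)\otimes\mathbb Z[\bar S]$, in which $(r-1)\otimes1=\sum(x_i-1)\otimes D_i(r)$. This is the statement. $A\ne0$ because $F^{(d-1)}$ is a nontrivial free group. Torsion-freeness holds in each coordinate by Lemma 1. $\square$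

From now on we regard $A\subseteq\mathbb Z[\bar S]^n$.

**Definition (right Ore domain, rank).** A domain $\Lambda_0$ is *right Ore* if $\alpha\Lambda_0\cap\beta\Lambda_0\ne0$ for all $\alpha,\beta\ne0$. It then has a division ring $Q$ of right fractions $\alpha\beta^{-1}$. The *rank* of a right module $M$ is $\dim_Q(M\otimes Q)$.

A commutative domain is right Ore since $\alpha\beta=\beta\alpha$. Textbook facts: finitely many fractions have a common right denominator; $M\mapsto M\otimes Q$ is exact on right modules, so rank is additive on short exact sequences; the kernel of $M\to M\otimes Q$ is the set of torsion elements, so a torsion-free module of rank $0$ is $0$.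

**Lemma 3.** $\mathbb Z[\bar S]$ is a right Ore domain, and $\operatorname{rank}A\le n$.

*Proof.* The purpose is a notion of dimension for $A$. Let $\alpha,\beta\ne0$ and let $E$ be the union of their supports. $\bar S$ is solvable, hence amenable, so by Følner there is a finite nonempty $\Omega\subseteq\bar S$ with $|E\Omega\cup\Omega|<2|\Omega|$. Let $\mathbb Q[\Omega]$ be the span of $\Omega$. By Lemma 1 the spaces $\alpha\mathbb Q[\Omega]$ and $\beta\mathbb Q[\Omega]$ have dimension $|\Omega|$, and both lie in $\mathbb Q[E\Omega]$, of dimension less than $2|\Omega|$. So they meet nontrivially; clear denominators. The bound holds because $A\subseteq\mathbb Z[\bar S]^n$. $\square$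

For example, the image of $\mathbb Z[\bar S]^n\to\mathbb Z[\bar S]$ in Lemma 2 is nonzero, hence of rank $1$, so $\operatorname{rank}A=n-1$. For $n=d=2$ this is the rank of $A=c\,\mathbb Z[A_0]$.

## 6. Centralizers, the Hopf property, and good elements

**Lemma 4.** (a) If $0\ne a\in A$ then $C_S(a)=A$. (b) If $g\in S\setminus A$ then $C_S(g)\cap A=1$. (c) Centralizers of nontrivial elements of $S$ are abelian.

*Proof.* Both (a) and (b) follow from $[a,g]=a(\bar g-1)$ and torsion-freeness. For (c) use induction on $d$, the case $d=1$ being trivial. If $g\in A$ use (a). If $g\notin A$, then by (b) $C_S(g)$ embeds into $C_{\bar S}(\bar g)$, with $\bar g\ne1$, which is abelian. $\square$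

**Lemma 5.** $g\in A$ iff $g$ commutes with all its conjugates. Hence all $S^{(i)}$, $1\le i\le d$, are $\emptyset$-definable.

*Proof.* Elements of $A$ have the property. Let $g\notin A$ and $0\ne a\in A$. Then $a^{-1}ga=g\cdot(g^{-1}a^{-1}g)a=g\cdot a(1-\bar g)$. If this commutes with $g$, then $a(1-\bar g)\in C_S(g)\cap A=1$, contradicting torsion-freeness. Apply this to $S/S^{(i+1)}=S_{n,i+1}$ for $1\le i\le d-1$: $g\in S^{(i)}$ iff $[g,h^{-1}gh]\in S^{(i+1)}$ for all $h$. Start from $S^{(d)}=1$ and go down. $\square$

**Lemma 6.** For $m\ge1$, $S_{n,m}$ is Hopfian: every surjective endomorphism is an automorphism.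

*Proof.* For $m=1$ this is clear for $\mathbb Z^n$. Let $m\ge2$, let $A$ be the last nontrivial derived term of $S_{n,m}$, and let $\phi$ be a surjective endomorphism. It induces a surjective endomorphism $\bar\phi$ of $S_{n,m-1}$, an automorphism by induction, so $\ker\phi\subseteq A$. As $\phi$ is surjective, $\phi(A)=A$, and $\phi(af)=\phi(a)\bar\phi(f)$. So $\phi|_A$ is a module surjection of $A$ onto its twist by $\bar\phi$ (the group $A$ with $f$ acting as $\bar\phi(f)$). Independent subsets are the same for $A$ and its twist, so both have the same finite rank. By additivity the kernel has rank $0$; it is torsion-free, so it is $0$. $\square$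

**Lemma 7.** Let $H$ be a group, $0\ne p\in\mathbb Z[H]$, and $w_1,w_2,\dots\in H$ with $\langle w_i\rangle\cap\langle w_j\rangle=1$ for $i\ne j$. Then $p\notin\mathbb Z[H](w_i-1)$ for all but finitely many $i$.

*Proof.* This lemma lets us prove that an element is $0$ by testing it modulo many left ideals. If $p\in\mathbb Z[H](w_i-1)$, then the coefficient sum of $p$ over each left coset of $\langle w_i\rangle$ is $0$, since $h$ and $hw_i$ lie in the same coset. As $p\ne0$, some coset contains two distinct $g,g'\in\operatorname{supp}p$, so $1\ne g^{-1}g'\in\langle w_i\rangle$. There are finitely many such elements $g^{-1}g'$, and each lies in at most one $\langle w_i\rangle$. $\square$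

**Lemma 8.** If $t\in S\setminus S'$, then $C_S(t)$ is infinite cyclic.

*Proof.* The purpose is to obtain definable copies of $\mathbb Z$. First let $d=2$. By Lemma 4(b), $C_S(t)$ embeds in $A_0$. Suppose it has rank at least $2$. Then there is $g\in C_S(t)$ with $\bar g,\bar t$ independent in $A_0$. From $D(gt)=D(tg)$ we get
$$D(g)(\bar t-1)=D(t)(\bar g-1).\tag{3}$$
We claim that $\bar t-1$ and $\bar g-1$ are coprime in the UFD $\mathbb Z[A_0]$. Take $u,v$ part of a basis of $A_0$ with $\bar t=u^i$, $\bar g=u^jv^k$, $ik\ne0$. Up to units, the prime factors of $u^i-1$ are the cyclotomic $\Phi_e(u)$ with $e\mid i$; they are prime because the quotient by $\Phi_e(u)$ is a Laurent polynomial ring over $\mathbb Z[\zeta_e]$. In this quotient $u^jv^k-1$ becomes $\zeta_e^jv^k-1\ne0$. This proves the claim. By (3), $\bar t-1$ divides every $D_i(t)$, so $D(t)=\delta(\bar t-1)$ with $\delta\in\mathbb Z[A_0]^n$. By (1), $\bar t-1=\sum(\bar x_i-1)\delta_i(\bar t-1)$, so $1=\sum(\bar x_i-1)\delta_i$. The augmentation of the right side is $0$, a contradiction. So $C_S(t)$ has rank $1$ and is infinite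 cyclic.

If $d\ge3$, then $C_S(t)\cap A=1$, so $C_S(t)$ embeds in $C_{\bar S}(\bar t)$, which is infinite cyclic by induction; and $t$ has infinite order. $\square$

**Definition (good element).** $z\in S\setminus S'$ is *good* if $C_S(z)=\langle z\rangle$.

If $t\notin S'$, a generator $z$ of $C_S(t)$ is good: $t=z^e$ forces $z\notin S'$, and $C_S(z)\subseteq C_S(t)=\langle z\rangle$. For example, $x_1$ is good: $C_S(x_1)=\langle z\rangle$ with $x_1=z^e$, and since $x_1$ is part of a basis of $A_0$, $e=\pm1$. The element $x_1^2$ is not good, because $x_1$ commutes with it.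

## 7. Integers as powers of a good element

**Lemma 9 (divisibility).** Let $t\notin S'$, $C_S(t)=\langle z\rangle$, $u=z^i$, $v=z^j$. Then $i\mid j$ iff
$$\forall c\in S'\ \exists c'\in S':\ [c,v]\equiv[c',u]\ \bmod S''.\tag{4}$$

*Proof.* The purpose is to see divisibility of exponents in $S$. Let $A_2=S'/S''$, a torsion-free $\mathbb Z[A_0]$-module (Lemma 2 for $S_{n,2}$). Then (4) says $A_2(z^j-1)\subseteq A_2(z^i-1)$. If $i\mid j$, this holds since $z^j-1$ is a multiple of $z^i-1$. Conversely assume it. If $i=0$, then $A_2(z^j-1)=0$, so $z^j=1$ in $A_0$ and $j=0$, because $z\notin S'$ has infinite order in $A_0$. Let $i\ne0$ and take $c=[x_1,x_2]$. By (2), $z^i-1$ divides $(x_2-1)(z^j-1)$ and $(x_1-1)(z^j-1)$ in the UFD $\mathbb Z[A_0]$. Here $x_1-1$ is prime and does not divide $x_2-1$, so these two are coprime and $z^i-1$ divides $z^j-1$. Passing to $\mathbb Z[A_0/\langle z^i\rangle]$ we see that $z^j\in\langle z^i\rangle$ in $A_0$, so $i\mid j$. $\square$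

So goodness is definable: $z$ is good iff $z\notin S'$ and $z$ divides every element of $C_S(z)$ in the sense of (4). Indeed, if $C_S(z)=\langle z_0\rangle$ and $z=z_0^i$, this says $i\mid1$. For good $z$ the structure $(\langle z\rangle;\cdot,\mid,z)\cong(\mathbb Z;+,\mid,1)$ is definable from $z$.

**Lemma 10 (J. Robinson).** Multiplication is definable in $(\mathbb Z;+,\mid,1)$, and so is $\mathbb N$.

*Proof.* For $|x|\ge6$ we claim that $y=x(x+1)$ iff $x\mid y$, $(x+1)\mid y$, $y$ divides every common multiple of $x$ and $x+1$, and $(x-1)\mid(y-2)$. The first three conditions say $y=\pm x(x+1)$. The sign $+$ satisfies the fourth since $x(x+1)-2=(x-1)(x+2)$. With the sign $-$, $y-2=-(x^2+x+2)\equiv-4$ modulo $x-1$, so $(x-1)\mid4$, impossible as $|x-1|\ge5$. For $x\in\{-5,\dots,5\}$ use a finite list. So $x^2=x(x+1)-x$ is definable, and then $xy$ by $2xy=(x+y)^2-x^2-y^2$. $\mathbb N$ is the set of sums of four squares, by Lagrange. $\square$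

**Definition (coded integers).** Fix a good $z$ as a parameter; the integer $k$ is coded by $z^k$. We call a relation between elements of $S$ and integers *z-definable* if one formula $\theta$ defines it from $z$, for all good $z$, when every integer is replaced by its code.

The coded integers are exactly the standard integers, and we may quantify over them. By Lemma 10 every arithmetical (in particular every recursive or recursively enumerable) relation on integers is z-definable. Words, lists of words and tuples of integers are coded by natural numbers in a fixed computable way, so functions such as "length of the $\kappa$-th word", "its $(j+1)$-st letter", $M^k$, $k!$ are available. A z-definable relation without integer arguments is $\emptyset$-definable: put "there is a good $z$ such that" in front.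

**Lemma 11 (transfer).** The relation "$z,w$ are good and $u=z^k$, $v=w^k$ for some $k$" is definable. So "$u=t^k$" ($t$ good, $k$ an integer) is z-definable.

*Proof.* We must compare exponents on different cyclic groups. Good $z,w$ are dependent modulo $S'$ iff there are $u\in C_S(z)\setminus S'$, $v\in C_S(w)$ with $uv^{-1}\in S'$; so dependence is definable.

Let $z,w$ be independent mod $S'$, $u=z^i$, $v=w^j$. We claim that $i=j$ iff $uv\in C_S(zw)S'$. If $i=j$, then $uv\equiv(zw)^i$ mod $S'$. Conversely, $zw\notin S'$; let $C_S(zw)=\langle s\rangle$, $zw=s^e$ with $e\ne0$, and $uv\equiv s^m$ mod $S'$. Raising to the power $e$ gives $z^{ei}w^{ej}\equiv(zw)^m$, so $ei=m=ej$ and $i=j$.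

In general, compare $z$ and $w$ through a third good element independent of both. It exists: the elements of $A_0$ dependent on $z$ form a cyclic subgroup, proper since $n\ge2$, and likewise for $w$; and $A_0$ is not the union of two proper subgroups. Take $t\in S$ with image outside both and a generator of $C_S(t)$; its image is outside both too, as $t$ is a power of it. $\square$

**Lemma 12 (multiples).** The relation $c'=kc$ ($c,c'\in A$, $k\in\mathbb Z$) is z-definable: it holds iff for every good $w$ there is $b\in A$ with $b(w-1)=c(w^k-1)$ and $c'-b\in A(w-1)$.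

*Proof.* The point is that $k$ varies, so $kc$ is not a term. Everything in the condition is expressible, since $A(w-1)=\{[a,w]:a\in A\}$ and $w^k$ is available by Lemma 11. Choose $h_k\in\mathbb Z[w^{\pm1}]$ with $w^k-1=h_k(w-1)$. Its coefficient sum is $k$ (for $k\ge0$, $h_k=1+w+\dots+w^{k-1}$; for $k<0$, $h_k=-(w^{-1}+\dots+w^{k})$), so $h_k-k\in\mathbb Z[w^{\pm1}](w-1)$. By torsion-freeness $b=ch_k$ is the only possible $b$, and $b-kc\in A(w-1)$. So the condition says $c'-kc\in A(w-1)$ for all good $w$. It holds if $c'=kc$. If $c'-kc\ne0$, some coordinate $p\ne0$ of it lies in $\mathbb Z[\bar S](w-1)$ for all good $w$. Let $w_i$ generate $C_S(x_1^ix_2)$, $i\ge1$. Their images in $A_0$ are nonzero and pairwise independent, so $\langle\bar w_i\rangle\cap\langle\bar w_j\rangle=1$ for $i\ne j$, and Lemma 7 gives a contradiction. $\square$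

## 8. Evaluating words modulo $A$

**Definition (rigid).** $a\in A$ is *rigid* if for all integers $m\ge2$ and $u,u'\in S$: $a(u-u')\in mA$ implies $uA=u'A$.

This is a definable property by Lemma 12. In $S_{2,2}$ the element $2c$, $c=[x_1,x_2]$, is not rigid, as $2c(u-u')\in2A$ always; $c$ itself is rigid by the following proof, since by (2) its coordinates have coefficients $\pm1$.

**Lemma 13.** Rigid elements exist.

*Proof.* Take a nonzero element of $A$ and divide it by its content, the gcd of its coefficients in $\mathbb Z[\bar S]^n$. The quotient $a$ lies in $A$, since $\mathbb Z[\bar S]^n/\partial A$ is torsion-free, and $a\notin p\,\mathbb Z[\bar S]^n$ for every prime $p$. Let $a(u-u')\in mA$ and $p\mid m$. Then $a(u-u')=0$ in $\mathbb F_p[\bar S]^n$, where $a\ne0$. As $\mathbb F_p[\bar S]$ is a domain, $\bar u=\bar u'$. $\square$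

**Definition (Seq).** For $a$ rigid, $N\ge1$, $V\in A$, $j\ge0$ let
$$\mathrm{Seq}(a,N,V;j,u):\qquad V-au\in(1+(j+1)N)A .$$

This depends only on $uA$. The modulus is at least $2$ and $a$ is rigid, so for each $j$ it holds for at most one coset $uA$. For $j=0$, $N=1$, $V=au$, for instance, it holds exactly for the coset $uA$.

**Lemma 14.** Every finite sequence $u_0A,\dots,u_kA$ is so coded: for each rigid $a$ there are $N,V$ such that $\mathrm{Seq}(a,N,V;j,u_j)$ for $0\le j\le k$.

*Proof.* Let $N=k!$. The moduli $m_j=1+(j+1)N$, $0\le j\le k$, are pairwise coprime: a common prime divisor of $m_j$ and $m_{j'}$ does not divide $N$ but divides $(j-j')N$, hence divides $j-j'$ and so $k!=N$, a contradiction. Choose integers $E_j\equiv1$ mod $m_j$, $E_j\equiv0$ mod $m_i$ for $i\ne j$, and $V=\sum_jE_j\,au_j$. $\square$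

Fix a computable enumeration $\kappa\mapsto w_\kappa$ ($\kappa\in\mathbb N$) of all words in $x_1^{\pm1},\dots,x_n^{\pm1}$.

**Lemma 15.** For $y\in S^n$ the relation $\mathrm{Val}(\kappa,u,y)$: $u\in w_\kappa(y)A$, is z-definable. Hence so is
$$\mathrm{Gen}(y):\quad\forall u\,\exists\kappa\ \mathrm{Val}(\kappa,u,y),$$
which says that $\bar y$ generates $\bar S$. If $\mathrm{Gen}(y)$ holds, then $\bar x\mapsto\bar y$ is an automorphism of $\bar S$.

*Proof.* We claim that $\mathrm{Val}(\kappa,u,y)$ holds iff there are a rigid $a$, $N\ge1$ and $V\in A$ such that, with $\mathrm{Seq}(j,u)$ taken for these $a,N,V$: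

- $\mathrm{Seq}(0,1)$;
- for all $j<\mathrm{length}(w_\kappa)$ and all $u'$, $\mathrm{Seq}(j,u')$ implies $\mathrm{Seq}(j+1,u'y_i^{\varepsilon})$, where $x_i^\varepsilon$ is the $(j+1)$-st letter of $w_\kappa$;
- $\mathrm{Seq}(\mathrm{length}(w_\kappa),u)$.

The middle condition splits into finitely many cases according to $i$ and $\varepsilon$. If the conditions hold, then by induction on the (standard) integer $j$ the value at $y$ of the $j$-th prefix of $w_\kappa$ satisfies $\mathrm{Seq}(j,\cdot)$. As at most one coset does so, $u\in w_\kappa(y)A$. Conversely, code the cosets of the prefix values by Lemma 14. Then $\mathrm{Seq}(j,u')$ forces $u'$ into the $j$-th coset, so $u'y_i^\varepsilon$ is in the $(j+1)$-st, and the conditions hold. The last claim of the lemma is Lemma 6 for $\bar S=S_{n,d-1}$. $\square$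

**Definition (coded group ring elements).** Let $q\in\mathbb N$ code finite lists $((\varepsilon_1,\kappa_1),\dots,(\varepsilon_k,\kappa_k))$, $k\ge0$, $\varepsilon_j=\pm1$, and put $f_q=\sum_j\varepsilon_jw_{\kappa_j}\in\mathbb Z[F]$. Let $f_q(\bar y)\in\mathbb Z[\bar S]$ be its value under $x_i\mapsto\bar y_i$.

Every element of $\mathbb Z[F]$ is some $f_q$; for instance $2x_2-1$ comes from the list $(+,x_2),(+,x_2),(-,1)$.

## 9. The module action for $d=2$: evaluation at integer points

**Proposition 16.** The relation $c'=c\,f_q(\bar y)$, for $c,c'\in A$, $q\in\mathbb N$ and $y$ with $\mathrm{Gen}(y)$, is z-definable.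

One would like to code the partial sums $c_j=\sum_{i\le j}\varepsilon_i\,c\,w_{\kappa_i}(\bar y)$ and check each step. But a congruence $V\equiv c_j$ modulo $m_jA$ gives $c_j$ only up to $m_jA$, and $c_{j+1}$ is then seen modulo a different number, so the steps cannot be chained. (In Section 8 rigidity removed the ambiguity, because only cosets of $A$ were coded.) We proceed differently for $d=2$ and for $d\ge3$.

**Proof for $d=2$.** Now $\bar S=A_0$ and $\bar y$ is a basis of $\mathbb Z^n$. For $M\in\mathbb Z_{\ge1}^n$ let $f_q(M)\in\mathbb Q$ be the value under $x_i\mapsto M_i$. We claim: $c'=cf_q(\bar y)$ iff for all $M\in\mathbb Z^n_{\ge1}$ and all $e\ge$ the lengths of the words in $f_q$, with $\Delta=(\prod M_i)^e$,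
$$\Delta c'-(\Delta f_q(M))\,c\in\sum_{i=1}^nA(y_i-M_i).\tag{5}$$
Here $\Delta f_q(M)$ is an integer computable from $q,M,e$, and $A(y_i-M_i)=\{y_i^{-1}ay_i-M_ia:a\in A\}$. So by Lemma 12 condition (5) is z-definable, and the claim proves the proposition.

**Step 1: replacing $\bar y$ by $M$ costs only an element of $\sum\mathbb Z[A_0](y_i-M_i)$.** We show
$$\Delta\,(f_q(\bar y)-f_q(M))\in\sum\mathbb Z[A_0](y_i-M_i).\tag{6}$$
It suffices to treat a monomial $y^b$, $b\in\mathbb Z^n$, $|b_i|\le e$. By telescoping,
$$y^b-M^b=\sum_i\Big(\prod_{l<i}M_l^{b_l}\Big)(y_i^{b_i}-M_i^{b_i})\Big(\prod_{l>i}y_l^{b_l}\Big).$$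
After multiplication by $\Delta$ the first factor becomes an integer, and we have to see that $M_i^e(y_i^{b_i}-M_i^{b_i})\in\mathbb Z[A_0](y_i-M_i)$. This is clear for $b_i\ge0$. For $b_i=-b<0$ it follows from $M_i^b(y_i^{-b}-M_i^{-b})=-y_i^{-b}(y_i^b-M_i^b)$.

**Step 2: necessity.** If $c'=cf_q(\bar y)$, the left side of (5) is $c\cdot\Delta(f_q(\bar y)-f_q(M))$; use (6).

**Step 3: sufficiency.** Assume (5) for all $M,e$ and let $v=c'-cf_q(\bar y)\in\mathbb Z[A_0]^n$. By (6), $\Delta v\in\sum\mathbb Z[A_0]^n(y_i-M_i)$. So the coordinates of $v$, which are Laurent polynomials in the basis $\bar y$, vanish at $\bar y=M$ for all $M\in\mathbb Z_{\ge1}^n$. Hence $v=0$. $\square$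

For $d\ge3$ this criterion fails. Let $w\in F'$ with $w(\bar y)\ne1$ in $\bar S$ and $f_q=w-1$. Then $f_q(M)=0$ for all $M$, so $c'=0$ satisfies (5) for every $c$; but $cf_q(\bar y)\ne0$ if $c\ne0$. Evaluation at integers sees only $\mathbb Z[A_0]$.

## 10. The module action for $d\ge3$: coding modulo $A(\sigma-1)$

Let $G=S^{(d-2)}$, which is definable and contained in $S'$. Put $B=G/A\subseteq\bar S$, an abelian normal subgroup, and $T=\bar S/B=S_{n,d-2}$. Lemma 2, applied to $\bar S=S_{n,d-1}$, says that $B$ is a torsion-free $\mathbb Z[T]$-module. It is the abelianization of $F^{(d-2)}$, hence free abelian of infinite rank.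

Let $t$ be good and $\sigma\in G\setminus A$. Put $\sigma_l=t^l\bar\sigma t^{-l}\in B$; these commute with each other. For $k\ge0$ let
$$R_k=\prod_{0<|l|\le k}(\sigma_l-1)\in\mathbb Z[B],\qquad R_0=1 .$$
The plan is to store $c_0,\dots,c_k\in A$ in one $V\in A$ so that the *same* subgroup $A(\sigma-1)$ serves for every position $j$: position $j$ is read by multiplying with $t^j$. The price is that we recover $c_jR_k$ instead of $c_j$. Since the modulus no longer depends on $j$, the steps can be chained. (For $d=2$ nothing is gained: $\bar S$ would be commutative, all $\sigma_l$ equal to $\bar\sigma$, and $R_k\in\mathbb Z[\bar S](\sigma-1)$ for $k\ge1$, so the congruences would say nothing.)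

**Step 1: variable powers of $r=t(\sigma-1)$ and of $r=t^{-1}(\sigma-1)$.** This step gets us the action of $R_k$ in Step 2. We claim that $c'=cr^k$ ($k\ge0$) iff
$$c'-M^kc\in A(r-M)\quad\text{for all integers }M\ge1 ,\tag{7}$$
which is z-definable by Lemma 12. We have $r^k-M^k=h(r)(r-M)$ with $h\in\mathbb Z[X]$ depending on $M$. So $c'=cr^k$ implies (7). Conversely, (7) gives $c'-cr^k=(c'-M^kc)-c(r^k-M^k)\in A(r-M)$ for all $M\ge1$. Applying this to coordinates, it remains to prove: *if $p\in\mathbb Z[\bar S]$ and for every $M\ge1$ there is $e_M\in\mathbb Z[\bar S]$ with $p=e_M(r-M)$, then $p=0$.*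

As $t\notin S'$, there is a homomorphism $\psi:\bar S\to\mathbb Z$ with $\psi(t)=\tau\ge1$ (respectively $\psi(t^{-1})=\tau\ge1$ if $r=t^{-1}(\sigma-1)$). Grade $\mathbb Z[\bar S]$ by $\psi$. As $\sigma\in S'\setminus A$, $r$ is nonzero and homogeneous of degree $\tau$. Suppose $p_{i_0}\ne0$, and let $\beta$ be the top degree of $p$. Write $e=e_M$. Since $\mathbb Z[\bar S]$ is a domain, the top component of $e(r-M)$ is the top component of $e$ times $r$, so the top degree of $e$ is $\beta-\tau$. Comparing components,
$$p_i=e_{i-\tau}r-Me_i .$$
Take $I\equiv i_0\pmod\tau$ with $I\ge i_0$ and $I>\beta-\tau$; this $I$ does not depend on $M$, and $e_I=0$. Multiply the equation for $i=I-s\tau$ by $M^{-s}$ on the left and $r^s$ on the right and add over $s\ge0$. With $E_s=M^{1-s}e_{I-s\tau}r^s$ the $s$-th term is $E_{s+1}-E_s$, and $E_s=0$ for large $s$. So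
$$\sum_{s\ge0}M^{-s}\,p_{I-s\tau}\,r^s=-E_0=-Me_I=0\qquad\text{for all }M\ge1 .$$
A polynomial in $M^{-1}$ with coefficients in $\mathbb Q[\bar S]$ that vanishes for infinitely many $M$ has zero coefficients. For $s=(I-i_0)/\tau$ this gives $p_{i_0}r^s=0$, so $p_{i_0}=0$, a contradiction.

**Step 2: the relation $c'=cR_k$ is z-definable from $t,\sigma,k$.** Since $t\sigma_l=\sigma_{l+1}t$, we have $t(\sigma-1)=(\sigma_1-1)t$, and moving all $t$ to the right,
$$(t(\sigma-1))^k=\prod_{l=1}^k(\sigma_l-1)\cdot t^k,\qquad (t^{-1}(\sigma-1))^k=\prod_{l=1}^k(\sigma_{-l}-1)\cdot t^{-k}.$$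
Hence
$$R_k=(t(\sigma-1))^k\,t^{-k}\,(t^{-1}(\sigma-1))^k\,t^{k}.$$
The four factors act one after the other, each in a z-definable way, by Step 1 and Lemma 11.

**Step 3: coding lemma.** *For all $c_0,\dots,c_k\in A$ there is $V\in A$ with $Vt^j-c_jR_k\in A(\sigma-1)$ for $0\le j\le k$.* Put
$$\pi_i=\prod_{0\le l\le k,\ l\ne i}(\sigma_l-1),\qquad \rho_i=\prod_{l\in[-k,k]\setminus[-i,k-i]}(\sigma_l-1),\qquad V=\sum_{i=0}^kc_i\,\rho_i\,t^{-i}\,\pi_i .$$
Consider the $i$-th term of $Vt^j$. If $i\ne j$, then $\pi_i=\pi'(\sigma_j-1)$ with $\pi'\in\mathbb Z[B]$, and $\pi_it^j=\pi't^j(\sigma-1)$ because $\sigma_jt^j=t^j\bar\sigma$. So the term lies in $A(\sigma-1)$. If $i=j$, then $t^{-j}\sigma_lt^j=\sigma_{l-j}$ gives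
$$\rho_j\,t^{-j}\pi_jt^j=\rho_j\prod_{m\in[-j,k-j],\ m\ne0}(\sigma_m-1)=R_k ,$$
so the term is $c_jR_k$. For example, if $k=1$, then $R_1=(\sigma_1-1)(\sigma_{-1}-1)$ and $V=c_0(\sigma_{-1}-1)(\sigma_1-1)+c_1(\sigma_1-1)t^{-1}(\sigma-1)$.

**Step 4: the definition of the action.** Let $q$ code $((\varepsilon_1,\kappa_1),\dots,(\varepsilon_k,\kappa_k))$. We claim: $c'=cf_q(\bar y)$ iff for all good $t$ and all $\sigma\in G\setminus A$ there is $V\in A$ with

1. $V\in A(\sigma-1)$;
2. for all $0\le j<k$ and all $u$ with $\mathrm{Val}(\kappa_{j+1},u,y)$: $\;Vt^{j+1}-Vt^j-\varepsilon_{j+1}(cu)R_k\in A(\sigma-1)$;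
3. $Vt^k-c'R_k\in A(\sigma-1)$.

By Step 2 and Lemmas 11 and 15 this is z-definable, so the claim finishes the proof. Note that in condition 2, $cu=c\,w_{\kappa_{j+1}}(\bar y)$, whichever such $u$ is taken.

*Necessity.* Apply Step 3 to the partial sums $c_j=\sum_{i\le j}\varepsilon_i\,c\,w_{\kappa_i}(\bar y)$, for which $c_0=0$ and $c_k=c'$.

*Sufficiency.* Let $v=c'-cf_q(\bar y)$. Adding condition 2 over $j$ gives $Vt^k-V-cf_q(\bar y)R_k\in A(\sigma-1)$. With conditions 1 and 3,
$$vR_k\in A(\sigma-1)\qquad\text{for all good }t\text{ and all }\sigma\in G\setminus A .\tag{8}$$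
Suppose $v\ne0$. We have $\mathbb Z[\bar S]=\bigoplus_gg\,\mathbb Z[B]$ over a left transversal of $B$, and $R_k,\sigma-1\in\mathbb Z[B]$. So if $0\ne p\in\mathbb Z[B]$ is a component of a nonzero coordinate of $\partial v$, then (8) gives $pR_k\in\mathbb Z[B](\sigma-1)$ for all these $t,\sigma$, and $p$ does not depend on them.

Fix a good $t$. Let $b_1,b_2$ be members of a basis of the free abelian group $B$. The elements $b_1b_2^i$ generate pairwise trivially intersecting cyclic subgroups, and each $B/\langle b_1b_2^i\rangle$ is torsion-free. By Lemma 7 choose $\sigma$ with $\bar\sigma=b_1b_2^i$ and $p\notin\mathbb Z[B](\sigma-1)$. If $k=0$, then $R_0=1$ and this is already a contradiction. Let $k\ge1$. The ring $\mathbb Z[B]/(\bar\sigma-1)=\mathbb Z[B/\langle\bar\sigma\rangle]$ is a domain, being the group ring of a torsion-free abelian group. It follows that some $\sigma_l-1$ with $0<|l|\le k$ lies in $(\bar\sigma-1)$, that is, $t^l\bar\sigma t^{-l}=\bar\sigma^e$ for some $e\in\mathbb Z$. In the $\mathbb Z[T]$-module $B$ this reads $\bar\sigma(t^{-l}-e)=0$. Since $t\notin S'\supseteq G$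 and $A_0$ is torsion-free, $t^{-l}\ne1$ in $T$, so $t^{-l}-e\ne0$ in $\mathbb Z[T]$. As $\bar\sigma\ne0$ in $B$, this contradicts the torsion-freeness of $B$. So $v=0$, and Proposition 16 is proved. $\square$

## 11. The formula that defines the bases

**Step 1: naming elements of $A$ by equations.** Choose words $\alpha_1,\dots,\alpha_s\in F^{(d-1)}$ whose images $\tilde\alpha_i\in A$ form a maximal $\mathbb Z[\bar S]$-independent set; it is finite by Lemma 3, since elements independent over $\mathbb Z[\bar S]$ stay independent over $Q$ in $A\otimes Q$. For $w\in F^{(d-1)}$ let $\tilde w=w(x)\in A$. By maximality: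

$$\text{for every }w\in F^{(d-1)}\text{ there are }f\ne0,f_1,\dots,f_s\in\mathbb Z[\bar S]\text{ with }\ \tilde wf=\sum_i\tilde\alpha_if_i.\tag{9}$$
(A nontrivial relation exists, and its coefficient at $\tilde w$ is nonzero because the $\tilde\alpha_i$ are independent.)

**Step 2: the true equations form an arithmetical set.** Let $\Lambda(\kappa,q,q_1,\dots,q_s)$ be the relation on $\mathbb N$:
$$w_\kappa\in F^{(d-1)},\qquad f_q(\bar x)\ne0,\qquad \tilde w_\kappa f_q(\bar x)=\sum_i\tilde\alpha_if_{q_i}(\bar x).$$
It is arithmetical. The sets $F^{(m)}$ of words are recursively enumerable. A formal signed sum of words is $0$ in $\mathbb Z[F/F^{(d-1)}]$ iff its positive and negative terms can be matched bijectively so that matched words are equal modulo $F^{(d-1)}$. So equality in $\mathbb Z[F/F^{(d-1)}]$ is recursively enumerable, and its negation is arithmetical. By Lemma 2 the last equation of $\Lambda$ means $D(w_\kappa)f_q=\sum D(\alpha_i)f_{q_i}$ in $\mathbb Z[F/F^{(d-1)}]^n$, and the Fox derivatives of a word are computable.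

**Step 3: the formula.** Let $\varphi(y)$ say: there is a good $z$ such that, with integers coded by powers of $z$,
$$\mathrm{Gen}(y)\ \wedge\ \forall c\in A\ \exists\kappa,q,q_1,\dots,q_s:\ \Lambda(\kappa,q,q_1,\dots,q_s)\ \wedge\ c\,f_q(\bar y)=\sum_i\alpha_i(y)f_{q_i}(\bar y).$$
Here $\alpha_i(y)\in S^{(d-1)}=A$ is a term of the language. By Lemma 5, Lemma 15 and Proposition 16 this is a first-order formula. Its truth does not depend on the choice of $z$, and good $z$ exist by Lemma 8.

**Step 4: bases satisfy $\varphi$.** The formula has no parameters, so by applying an automorphism we may take $y=x$. Then $\mathrm{Gen}(x)$ holds. Given $c\in A$, write $c=\tilde w_\kappa$ with $w_\kappa\in F^{(d-1)}$ and use (9).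

**Step 5: tuples that satisfy $\varphi$ are bases.** Let $\varphi(y)$ hold and let $\phi:S\to S$, $x_i\mapsto y_i$. By $\mathrm{Gen}(y)$ and Lemma 15 the induced $\bar\phi$ is an automorphism of $\bar S$, and $\phi(af(\bar x))=\phi(a)f(\bar y)$ for $a\in A$. Let $c\in A$, with $\kappa,q,q_i$ as in $\varphi$. Then
$$cf_q(\bar y)=\sum_i\alpha_i(y)f_{q_i}(\bar y)=\phi\Big(\sum_i\tilde\alpha_if_{q_i}(\bar x)\Big)=\phi\big(\tilde w_\kappa f_q(\bar x)\big)=w_\kappa(y)f_q(\bar y).\tag{10}$$
Since $f_q(\bar y)=\bar\phi(f_q(\bar x))\ne0$ and $A$ is torsion-free, $c=w_\kappa(y)$. Thus $A\subseteq\langle y\rangle$. With $\mathrm{Gen}(y)$ we get $\langle y\rangle=S$. So $\phi$ is surjective, hence an automorphism by Lemma 6, and $y$ is a basis. This proves Theorem A. $\square$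

With Section 3, the variety of solvable groups of derived length $d$ is logically perfect for every $d>1$.

## 12. Isolated types and all definable relations

**Proof of Theorem B(1).** Let $g=(w_1(x),\dots,w_m(x))$ be a tuple in $S$. The formula
$$\theta(g_1,\dots,g_m):\ \exists y\,\Big(\varphi(y)\wedge\bigwedge_ig_i=w_i(y)\Big)$$
defines the orbit of $g$, because the bases are exactly the images of $x$ under automorphisms. All tuples in one orbit have the same type, so for every formula $\chi$ in the type of $g$ we have $S\models\forall(\theta\to\chi)$; that is, $\theta$ isolates the type. So every type realized in $S$ by a finite tuple is isolated: $S$ is atomic. A countable atomic model is the prime model of its theory. $\square$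

**Proof of Theorem B(2), Step 1: evaluating words exactly.** Now that bases are definable, we can remove the ambiguity modulo $A$ from Section 8. We claim that for bases $y$ the relation $g=w_\kappa(y)$ is z-definable. For $0\le i\le d-1$ let $\mathrm{Ev}_i(\kappa,g)$ mean: $w_\kappa\in F^{(i)}$, $g\in S^{(i)}$, $g=w_\kappa(y)$. We go down from $i=d-1$ to $i=0$; the case $i=0$ is the claim.

For $i=d-1$: $\mathrm{Ev}_{d-1}(\kappa,g)$ holds iff $g\in A$ and there are $q,q_1,\dots,q_s$ with $\Lambda(\kappa,q,q_1,\dots,q_s)$ and $gf_q(\bar y)=\sum\alpha_i(y)f_{q_i}(\bar y)$. Indeed, given these, the computation (10), with $g$ in place of $c$, yields $g=w_\kappa(y)$. Conversely, take $q,q_i$ from (9) for $w_\kappa$ and apply the automorphism $x\mapsto y$.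

For $i\le d-2$: fix words $\beta_1,\beta_2\in F^{(i)}$ with $[\beta_1,\beta_2]\notin F^{(d)}$, which is possible since $F^{(i+1)}\not\subseteq F^{(d)}$. We claim that $\mathrm{Ev}_i(\kappa,g)$ holds iff $w_\kappa\in F^{(i)}$, $g\in S^{(i)}$ and $\mathrm{Ev}_{i+1}(\kappa_\nu,[g,\beta_\nu(y)])$ for $\nu=1,2$, where $\kappa_\nu$ is a code, computed from $\kappa$, of $[w_\kappa,\beta_\nu]$. The implication from left to right is clear. Conversely, let $h=w_\kappa(y)$. Then $[g,\beta_\nu(y)]=[h,\beta_\nu(y)]$, that is $g^{-1}\beta_\nu(y)^{-1}g=h^{-1}\beta_\nu(y)^{-1}h$, which means that $hg^{-1}$ commutes with $\beta_\nu(y)$. If $hg^{-1}\ne1$, then $\beta_1(y)$ and $\beta_2(y)$ lie in its centralizer, which is abelian by Lemma 4(c), so $[\beta_1,\beta_2](y)=1$. As $y$ is a basis, $[\beta_1,\beta_2]\in F^{(d)}$, a contradiction. So $g=h$.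

**Step 2: invariant arithmetical relations are definable.** Let $P\subseteq S^m$ be $\mathrm{Aut}(S)$-invariant with $P^*=\{(\kappa_i):(w_{\kappa_i}(x))_i\in P\}$ arithmetical. Then $(g_i)\in P$ iff there are a basis $y$, a good $z$ and, coded by powers of $z$, $(\kappa_i)\in P^*$ with $g_i=w_{\kappa_i}(y)$ for all $i$. Indeed, for $(g_i)\in P$ take $y=x$; conversely the automorphism $x\mapsto y$ takes $(w_{\kappa_i}(x))_i\in P$ to $(g_i)$. By Theorem A and Step 1 the condition is $\emptyset$-definable.

**Step 3: definable relations are invariant and arithmetical.** $\emptyset$-definable relations are $\mathrm{Aut}(S)$-invariant. Equality of words in $S$ is an arithmetical (even recursively enumerable) relation, and multiplication is concatenation of words, so $S$ has an arithmetical copy on codes of words. By induction on the formula, the truth of a fixed formula in $S$ is an arithmetical condition on the codes of its arguments. This proves Theorem B(2). Part (3) was proved in Section 3. $\square$
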